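\title{Lattices in $\tilde A_2$-buildings are undistorted}

\begin{abstract}
We prove that every lattice in a locally finite thick $\tilde A_2$-building, cocompact or not, is undistorted: the word length of an element is bounded by a linear function of the distance by which it moves a base point. Two chambers at distance $n$ are joined by a detour of length $O(n)$ inside a uniformly random piece of apartment, and a spectral gap shows that the detour spends little time deep in the cusps. The argument proves finite generation along the way, without property (T), and it applies to all thick, locally finite, irreducible affine buildings of dimension at least $2$.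
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $\Sigma$ be the Euclidean plane tiled by equilateral triangles. An \emph{$\tilde A_2$-building} is a simplicial complex $X$ that is a union of subcomplexes isomorphic to $\Sigma$, the \emph{apartments}, such that any two simplices lie in a common apartment, and such that any two apartments containing two given simplices are related by an isomorphism fixing both simplices pointwise. Triangles are called \emph{chambers} and edges are called \emph{panels}. We assume that $X$ is \emph{thick} (every panel lies in at least three chambers) and \emph{locally finite} (every vertex lies in finitely many chambers). Let $d$ be the graph metric on the vertex set. The restriction of the Euclidean building metric is quasi-isometric to $d$, so either metric may be used in what follows.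

An \emph{$\tilde A_2$-lattice} is a subgroup $\Gamma$ of $\operatorname{Aut}(X)$ with finite vertex stabilizers $\Gamma_x$ and finite covolume,
\[
\sum_{\Gamma x\in\Gamma\backslash X}\frac1{|\Gamma_x|}<\infty ,
\]
the sum being over orbits of vertices. If there are finitely many orbits, $\Gamma$ is \emph{cocompact}. We do not assume this. If there are infinitely many orbits, the orders of the stabilizers tend to infinity along any enumeration of them; the far part of the quotient, where the weights $1/|\Gamma_x|$ are small, is what we informally call the cusps.

It is known that $\tilde A_2$-lattices have Kazhdan's property (T), and hence are finitely generated. Let $|\cdot|$ be the word length for a finite generating set and fix a vertex $x_0$. The inequality $d(x_0,\gamma x_0)\le C|\gamma|$ holds with $C$ the largest displacement of a generator. The lattice is \emph{undistorted} if the reverse inequality holds too, that is, if there are $a,b>0$ with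
\[
|\gamma|\le a\,d(x_0,\gamma x_0)+b\qquad\text{for all }\gamma\in\Gamma .
\]
This says that the orbit map is a quasi-isometry from $\Gamma$ onto its orbit, so that the geometry of the group can be read off inside $X$. The notion depends neither on the generating set, which changes $|\gamma|$ by a bounded factor, nor on $x_0$, which changes $d(x_0,\gamma x_0)$ by a bounded amount.

For a cocompact lattice a geodesic from $x_0$ to $\gamma x_0$ stays at bounded distance from the orbit $\Gamma x_0$, and following it through nearby orbit points spells $\gamma$ as a short word (Section~\ref{sec:depth}). For a non-cocompact lattice the geodesic may be a shortcut through a cusp, far from the orbit, and it is then unclear whether a path of comparable length exists near the orbit. In dimension one things can go wrong: $SL_2(\mathbb F_q[t])$ is a lattice on the tree of $SL_2(\mathbb F_q((1/t)))$ and is not even finitely generated (Nagao). On the other hand, the Lubotzky--Mozes--Raghunathan theorem asserts that arithmetic $\tilde A_2$-lattices are undistorted. The question whether every $\tilde A_2$-lattice is undistorted comes from the paper of L\'ecureux,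 de la Salle and Witzel \cite{LSW}. The answer is yes.

\subsection*{Results}
A \emph{gallery} is a sequence of chambers in which consecutive terms are distinct and share a panel, and the gallery distance $d_g(C,D)$ is the least number of steps of a gallery from $C$ to $D$. Every panel lies in the same number $q+1\ge3$ of chambers. The vertices carry types $0,1,2$ so that each chamber has one vertex of each type, and the type-preserving elements of a lattice form a lattice of index at most $6$. All this is recalled in Section~\ref{sec:conventions}. For a type-preserving lattice $\Gamma$ we fix a chamber $C_0$ and put $V=\sum 1/|\Gamma_C|$, the sum over the orbits of chambers; it is finite.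

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a type-preserving $\tilde A_2$-lattice. There are $c=c(q)$ and $R=R(q,V,|\Gamma_{C_0}|)$ such that the finite set $S=\{g\in\Gamma: d_g(C_0,gC_0)\le 2R+2\}$ generates $\Gamma$, and
\[
|\gamma|_S\le c\,\max\bigl(1,d_g(C_0,\gamma C_0)\bigr)\qquad\text{for all }\gamma\in\Gamma .
\]
Hence every $\tilde A_2$-lattice is undistorted.
\end{theorem}

Property (T) is not used, and finite generation is part of the conclusion. The same method works for other affine types, with $d_g$, $C_0$ and $V$ defined in the same way.

\begin{theorem}\label{thm:general}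
Let $X$ be a thick, locally finite, irreducible affine building of dimension $d\ge2$, and let $\Gamma\le\operatorname{Aut}(X)$ be a subgroup with finite stabilizers and $\sum_{\Gamma\backslash X}1/|\Gamma_x|<\infty$ (sum over vertices). Then $\Gamma$ is finitely generated and undistorted. If $\Gamma$ is type-preserving, then for some $R=R(X,V,|\Gamma_{C_0}|)$ it is generated by $S=\{g: d_g(C_0,gC_0)\le 2R+2\}$, and $|\gamma|_S\le c\max(1,d_g(C_0,\gamma C_0))$ with $c$ depending only on the type and the thickness parameters of $X$.
\end{theorem}

Nagao's example shows that the hypothesis $d\ge2$ is necessary. We prove Theorem~\ref{thm:main} first, with explicit constants, and then describe in Section~\ref{sec:general} what changes in general.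

\subsection*{The method}
Call the distance from a chamber to the orbit $\Gamma C_0$ its depth, and let $n=d_g(C_0,\gamma C_0)$. An induction on $n$ reduces Theorem~\ref{thm:main} to finding a gallery from $C_0$ to $\gamma C_0$ of length $O(n)$ along which the depths exceeding a fixed $R$ add up to a small multiple of $n$ (Section~\ref{sec:depth}). A spectral gap for functions on the quotient implies that the endpoint of a random gallery of reduced type starting at $C_0$ is spread out over the quotient, and that large depths have exponentially small measure (Sections~\ref{sec:gap} and~\ref{sec:tails}). So a random gallery with one prescribed end is good. The difficulty is that both ends are prescribed. We resolve it by extending the convex hull of $C_0$ and $\gamma C_0$ uniformly at random to a large piece of apartment (Section~\ref{sec:random}) and by taking a fixed detour in that piece: leave $C_0$ and $\gamma C_0$ along rays pointing away from each other, and join the rays by a path that stays at distance $Kn$ from $C_0$ (Section~\ref{sec:detour}). On the rays a chamber is the endpoint of a random gallery from $C_0$ or $\gamma C_0$. On the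 joining path it is the endpoint of a random gallery of length about $Kn$ from a chamber that may be deep, but only of depth $O(n)$, and for large $K$ the spectral gap outweighs this loss.

\section{Conventions and reductions}\label{sec:conventions}

\subsection*{Types and Weyl distance}
The vertices of $X$ can be given types $0,1,2$ so that each chamber has one vertex of each type. The $s_i$-\emph{panel} of a chamber is its edge opposite the vertex of type $i$, and two distinct chambers are $s_i$-\emph{adjacent} if they have the same $s_i$-panel. The \emph{type} of a gallery is the word $s_{i_1}\cdots s_{i_l}$ recording its successive adjacencies. Let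
\[
W=\langle s_0,s_1,s_2\mid s_i^2=1,\ (s_is_j)^3=1\ (i\ne j)\rangle ,
\]
an infinite group, with length function $l$; a word is \emph{reduced} if its length is the length of the element it represents. Write $\mathrm{Ch}(X)$ for the set of chambers. The complex $\Sigma$ is itself a building, with two chambers on each panel; its \emph{walls} are the lines of the tiling, and a \emph{root} is the set of chambers on one side of a wall. We use the following textbook facts.

\begin{itemize}
\item[(B1)] There is a map $\delta:\mathrm{Ch}(X)^2\to W$, the \emph{Weyl distance}, such that for every reduced word there is a gallery of that type from $C$ to $D$ if and only if the word represents $\delta(C,D)$, and this gallery is then unique. The minimal galleries are those of reduced type, so $d_g(C,D)=l(\delta(C,D))$.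
\item[(B2)] Let $\{i,j,k\}=\{0,1,2\}$. The chambers containing a given vertex of type $k$ are the flags (incident point--line pairs) of a finite projective plane; two flags are $s_i$-adjacent if they share their point and $s_j$-adjacent if they share their line.
\item[(B3)] In $\Sigma$, the gallery distance of two chambers is the number of walls separating them, and a minimal gallery crosses each of these walls once and crosses no other wall.
\item[(B4)] An \emph{isometry} is a $\delta$-preserving map from a set of chambers of $\Sigma$ to $\mathrm{Ch}(X)$. Every isometry extends to an isometry defined on all chambers of $\Sigma$ \cite[Thm~3.6]{Ron}, \cite[Thm~5.73]{AB}.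
\end{itemize}

In a finite projective plane two distinct points lie on exactly one line and two distinct lines meet in exactly one point; there is an integer $q$, the order, such that each line has $q+1$ points and each point is on $q+1$ lines, and there are $q^2+q+1$ points. By (B2), all panels through a vertex lie in $q+1$ chambers, with $q$ the order of the plane at that vertex. Adjacent vertices share a panel and $X$ is connected, so $q$ is the same everywhere, and $q\ge2$ by thickness. A gallery of given type and length $l$ starting at $C$ can be chosen in $q^l$ ways, so (B1) gives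
\begin{equation}\label{eq:sphere}
|\{D:\delta(C,D)=w\}|=q^{l(w)} .
\end{equation}

\subsection*{Unfolding}
Let $\pi:Y\to Z$ be a $\Gamma$-equivariant map with finite fibers between $\Gamma$-sets with finite stabilizers, and let $F$ be a $\Gamma$-invariant function on $Y$, with $F\ge0$ or with the sums below absolutely convergent. The $\Gamma$-orbits in $Y$ above the orbit of $z$ correspond to the $\Gamma_z$-orbits in $\pi^{-1}(z)$, and the $\Gamma_z$-orbit of $y$ has $|\Gamma_z|/|\Gamma_y|$ elements. Hence
\begin{equation}\label{eq:unfold}
\sum_{y\in\Gamma\backslash Y}\frac{F(y)}{|\Gamma_y|}=\sum_{z\in\Gamma\backslash Z}\frac1{|\Gamma_z|}\sum_{y\in\pi^{-1}(z)}F(y).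
\end{equation}

\subsection*{Reduction to type-preserving lattices and to gallery distance}
The typing of $X$ is determined by its values on one chamber, since it propagates along galleries. So every automorphism permutes the three types, and the type-preserving subgroup $\Gamma'$ of a lattice $\Gamma$ has index at most $6$. Apply \eqref{eq:unfold} with $F=1$ to the projection from $Y=X\times\Gamma/\Gamma'$ to the vertex set: the $\Gamma$-orbits on $Y$ are those of the points $(x,\Gamma')$, with stabilizers $\Gamma'_x$, so the covolume of $\Gamma'$ is $[\Gamma:\Gamma']$ times that of $\Gamma$. Suppose that $\Gamma'$ is generated by a finite set $S'$ and undistorted, and let $T$ be a finite set with $\Gamma=\Gamma'T$. Then $S'\cup T$ generates $\Gamma$. For $\gamma=\gamma'k$ with $k\in T$ we have $|\gamma|_{S'\cup T}\le|\gamma'|_{S'}+1$ and $d(x_0,\gamma'x_0)\le d(x_0,\gamma x_0)+d(kx_0,x_0)$, so $\Gamma$ is undistorted.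

Take $C_0\ni x_0$. Two chambers sharing a vertex are at gallery distance at most $3$: by (B2), one passes from a flag to another by changing the line, then the point, then the line. Choose a chamber on each edge of a shortest path from $x_0$ to $\gamma x_0$. In the sequence formed by $C_0$, these chambers and $\gamma C_0$, consecutive terms share a vertex, so
\begin{equation}\label{eq:metrics}
d_g(C_0,\gamma C_0)\le3\bigl(d(x_0,\gamma x_0)+1\bigr).
\end{equation}
Thus the last sentence of Theorem~\ref{thm:main} follows from the rest.

\emph{From now on $\Gamma$ is type-preserving.} It preserves $\delta$ and $d_g$, and the stabilizer of a simplex fixes its vertices, hence is finite. Let $\mu$ be the measure on $\Gamma\backslash\mathrm{Ch}(X)$ giving mass $1/|\Gamma_C|$ to the orbit of $C$. Its total mass is $V$. By \eqref{eq:unfold}, applied to the map sending a chamber to its vertex of type $0$, $V$ is at most $(q+1)(q^2+q+1)$ times the covolume of $\Gamma$, so $V<\infty$.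

\section{Depth, and what has to be proved}\label{sec:depth}

The \emph{depth} of a chamber is $\operatorname{dep}(D)=\min_{g\in\Gamma}d_g(D,gC_0)$. It is $\Gamma$-invariant and changes by at most $1$ between adjacent chambers. For an integer $R\ge0$ put
\[
f_R=(2\operatorname{dep}+2)\,1_{\{\operatorname{dep}>R\}},\qquad S_R=\{g\in\Gamma:d_g(C_0,gC_0)\le2R+2\}.
\]
The set $S_R$ is symmetric, and it is finite because $X$ is locally finite and $\Gamma_{C_0}$ is finite.

\begin{lemma}\label{lem:criterion}
Let $R\ge0$ and $L\ge1$. Suppose that for every $\gamma\in\Gamma$ with $n=d_g(C_0,\gamma C_0)\ge1$ there is a gallery $D_0=C_0,D_1,\dots,D_N=\gamma C_0$ with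
\[
N\le Ln\qquad\text{and}\qquad\sum_{i<N}f_R(D_i)\le\frac n2 .
\]
Then $S_R$ generates $\Gamma$, and $|\gamma|_{S_R}\le2L\max(1,d_g(C_0,\gamma C_0))$ for all $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
We prove by induction on $n=d_g(C_0,\gamma C_0)$ that $\gamma$ is a product of at most $2L\max(1,n)$ elements of $S_R$. For $n=0$ we have $\gamma\in S_R$. Let $n\ge1$ and take a gallery as in the hypothesis. Choose $g_i\in\Gamma$ with $d_g(D_i,g_iC_0)=\operatorname{dep}(D_i)$, taking $g_0=1$ and $g_N=\gamma$. Then $\gamma=h_0h_1\cdots h_{N-1}$ with $h_i=g_i^{-1}g_{i+1}$, and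
\[
d_g(C_0,h_iC_0)=d_g(g_iC_0,g_{i+1}C_0)\le\operatorname{dep}(D_i)+1+\operatorname{dep}(D_{i+1})\le2\operatorname{dep}(D_i)+2 .
\]
If $\operatorname{dep}(D_i)\le R$, then $h_i\in S_R$. Otherwise $d_g(C_0,h_iC_0)\le f_R(D_i)\le n/2<n$, and since $f_R(D_i)\ge1$, the induction hypothesis writes $h_i$ as a product of at most $2Lf_R(D_i)$ elements of $S_R$. In total $\gamma$ is a product of at most $N+2L\sum_{i<N}f_R(D_i)\le Ln+Ln$ elements of $S_R$.
\end{proof}

If $\Gamma$ is cocompact, let $R$ be the maximal depth. Then $f_R=0$, minimal galleries satisfy the hypothesis with $L=1$, and $\Gamma$ is undistorted. In general a minimal gallery only satisfies $\operatorname{dep}(D_i)\le\min(i,n-i)$, which allows $\sum f_R(D_i)$ to be of order $n^2$. The lemma leaves room in two ways: the gallery may be longer than necessary by a fixed factor, and it may visit the cusps if the total depth is small. In a tree the first freedom is useless, since every gallery from $C_0$ to $\gamma C_0$ contains all the edges of the geodesic.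

We shall produce the gallery at random, with $\mathbb E f_R(D_i)\le\kappa\|f_R\|_{L^2(\mu)}$ for each $i$ and with $\kappa$ independent of $\gamma$, and show that $\|f_R\|_{L^2(\mu)}\to0$. Both facts rest on a spectral gap.

\section{The spectral gap}\label{sec:gap}

Let $L^2$ be the Hilbert space of $\Gamma$-invariant functions $f:\mathrm{Ch}(X)\to\mathbb C$ with $\|f\|^2=\sum_{\Gamma\backslash\mathrm{Ch}(X)}|f(C)|^2/|\Gamma_C|<\infty$. It contains the constants because $V<\infty$; this is where finite covolume enters. Let $L^2_0$ be the orthogonal complement of the constants. Let $P_if(C)$ be the average of $f$ over the $q+1$ chambers on the $s_i$-panel of $C$, and let $Q_kf(C)$ be the average of $f$ over the chambers containing the type-$k$ vertex of $C$. A function fixed by $P_0$, $P_1$ and $P_2$ is constant. The aim is a quantitative version of this: a function in $L^2_0$ cannot be almost fixed by all three. We compute the angle between the images of $P_i$ and $P_j$, which is a problem in a finite projective plane, and then pass from pairs to the triple.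

\subsection*{Localization}
Let $Z$ be the set of $s_i$-panels, or of type-$k$ vertices, and let $\pi:\mathrm{Ch}(X)\to Z$ be the natural map. By \eqref{eq:unfold},
\[
\langle f,g\rangle=\sum_{z\in\Gamma\backslash Z}\frac1{|\Gamma_z|}\bigl\langle f|_{\pi^{-1}(z)},g|_{\pi^{-1}(z)}\bigr\rangle_{\ell^2(\pi^{-1}(z))}.
\]
Suppose that an operator $T$ on functions commutes with $\Gamma$ and acts fiber by fiber, through operators $T_z$ on $\ell^2(\pi^{-1}(z))$. The formula shows that $\|T\|\le\sup_z\|T_z\|$ on $L^2$, and that $T$ is self-adjoint if all $T_z$ are. In particular $P_i$ and $Q_k$ are orthogonal projections. For $\{i,j,k\}=\{0,1,2\}$, any two flags of a projective plane are joined by changing points and lines, so $\operatorname{Im}Q_k=\operatorname{Im}P_i\cap\operatorname{Im}P_j$. Therefore $P_iQ_k=Q_kP_i=Q_k$, likewise for $P_j$, the operators $p_i=P_i-Q_k$ and $p_j=P_j-Q_k$ are orthogonal projections, and $p_ip_j=P_iP_j-Q_k$.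

\begin{lemma}\label{lem:angle}
For $\{i,j,k\}=\{0,1,2\}$ we have $\|P_iP_j-Q_k\|\le\sigma:=\dfrac{\sqrt q}{q+1}<\dfrac12$.
\end{lemma}

\begin{proof}
All three operators act on the fibers over type-$k$ vertices, so it suffices to bound $p_ip_j$ on $\ell^2$ of the flags of a projective plane of order $q$. There $P_i$, $P_j$ and $Q_k$ project onto the functions of the point, the functions of the line, and the constants. The image of $p_j$ consists of the functions of the line with sum zero. Let $g$ be one, viewed as a vector indexed by lines, and let $\mathcal N$ be the point--line incidence matrix. Then $p_ig=P_ig$ is the function $\frac1{q+1}\mathcal Ng$ of the point. Each point and each line lies in $q+1$ flags, so passing from flags to points or to lines scales norms by the same factor. Each line has $q+1$ points and two distinct lines have one common point, so $\mathcal N^T\mathcal N=qI+J$ with $J$ the all-ones matrix. As $Jg=0$, we get $\|\mathcal Ng\|^2=q\|g\|^2$. Finally $\sigma<\frac12$ is equivalent to $(\sqrt q-1)^2>0$.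
\end{proof}

Put $\Delta_i=1-P_i$, an orthogonal projection. We use the spectral theorem in the following form: for a bounded self-adjoint operator $T\ge0$ and $\lambda>0$, the inequality $T^2\ge\lambda T$ holds if and only if $T\ge\lambda$ on $(\ker T)^\perp$, both conditions saying that the spectrum lies in $\{0\}\cup[\lambda,\infty)$.

\begin{lemma}\label{lem:pair}
For $i\ne j$ we have $\Delta_i\Delta_j+\Delta_j\Delta_i\ge-\sigma(\Delta_i+\Delta_j)$.
\end{lemma}

\begin{proof}
Let $f\perp\operatorname{Im}Q_k$, $u=p_if$, $v=p_jf$. Then $|\langle u,v\rangle|=|\langle u,p_ip_jv\rangle|\le\sigma\|u\|\|v\|$, so $\|u+v\|^2\le(1+\sigma)(\|u\|^2+\|v\|^2)$. The number $x=\|u\|^2+\|v\|^2$ equals $\langle u+v,f\rangle$, so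
\[
x^2\le\|u+v\|^2\|f\|^2\le(1+\sigma)\,x\,\|f\|^2 ,
\]
and $x\le(1+\sigma)\|f\|^2$. On $(\operatorname{Im}Q_k)^\perp$ we have $\Delta_i+\Delta_j=2-p_i-p_j$, hence $\Delta_i+\Delta_j\ge1-\sigma$ there, while $\Delta_i+\Delta_j$ vanishes on $\operatorname{Im}Q_k$. So $(\Delta_i+\Delta_j)^2\ge(1-\sigma)(\Delta_i+\Delta_j)$. The left side is $\Delta_i+\Delta_j+\Delta_i\Delta_j+\Delta_j\Delta_i$.
\end{proof}

\begin{proposition}\label{prop:gap}
Let $\varepsilon_0^2=(1-2\sigma)/3>0$. For every $f\in L^2_0$, $\max_i\|f-P_if\|^2\ge\varepsilon_0^2\|f\|^2$.
\end{proposition}

\begin{proof}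
Let $\Delta=\Delta_0+\Delta_1+\Delta_2$. Squaring produces only terms involving two indices, and each index belongs to two pairs, so Lemma~\ref{lem:pair} gives
\[
\Delta^2=\Delta+\sum_{i<j}(\Delta_i\Delta_j+\Delta_j\Delta_i)\ge(1-2\sigma)\Delta .
\]
Since $\langle\Delta f,f\rangle=\sum_i\|f-P_if\|^2$, a function in $\ker\Delta$ takes the same value on adjacent chambers, so it is constant. Hence $\sum_i\|f-P_if\|^2\ge(1-2\sigma)\|f\|^2$ on $L_0^2$.
\end{proof}

\subsection*{Hecke operators}
For $w\in W$ and a function $f$ on $\mathrm{Ch}(X)$ let
\[
(\tau_wf)(C)=q^{-l(w)}\sum_{\delta(C,D)=w}f(D),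
\]
the average of $f$ over the chambers at Weyl distance $w$ from $C$, by \eqref{eq:sphere}. By (B1) these chambers are in bijection with the galleries from $C$ whose type is a fixed reduced word $s_{i_1}\cdots s_{i_l}$ for $w$. Thus $(\tau_wf)(C)$ is the expected value of $f$ at the end of a uniformly random gallery of that type, and $\tau_w=\tau_{s_{i_1}}\cdots\tau_{s_{i_l}}$. The operator $\tau_{s_i}=\frac1q((q+1)P_i-1)$ equals $1$ on $\operatorname{Im}P_i$ and $-\frac1q$ on its orthogonal complement. It is self-adjoint and fixes the constants, so it preserves $L^2_0$. Since $q\ge2$,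
\begin{equation}\label{eq:tau}
\|\tau_{s_i}h\|^2\le\|h\|^2-\tfrac34\|h-P_ih\|^2,\qquad\|h-\tau_{s_i}h\|\le\tfrac32\|h-P_ih\| .
\end{equation}
So $\tau_{s_i}$ either shrinks $h$, or $h$ is almost fixed by $P_i$ and $\tau_{s_i}$ hardly moves it. A function that survives a word containing all three generators is therefore almost fixed by all $P_i$, which Proposition~\ref{prop:gap} forbids.

\begin{lemma}\label{lem:hecke}
Let $\theta=\theta(q)\in(0,1)$ be given by $\theta^2=1-\varepsilon_0^2/12$. Then $\|\tau_w|_{L^2_0}\|\le\theta^{\lfloor l(w)/4\rfloor}$ for all $w\in W$.
\end{lemma}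

\begin{proof}
Cut a reduced word for $w$ into $\lfloor l(w)/4\rfloor$ blocks of four letters and a remainder. By \eqref{eq:tau} the remainder acts as a contraction. Each block is reduced, so it contains all three generators: a word of length $4$ in $s_i,s_j$ either repeats a letter consecutively or has the form $s_is_js_is_j=s_js_i$. It suffices to show that a block has norm at most $\theta$ on $L^2_0$. Let its operators be applied in the order $\tau_{s_{i_1}},\dots,\tau_{s_{i_4}}$ to a unit vector $f=h_0\in L_0^2$. Put $h_m=\tau_{s_{i_m}}h_{m-1}$ and $\eta_m=\|h_{m-1}-P_{i_m}h_{m-1}\|$. The first part of \eqref{eq:tau} gives $\|h_4\|^2\le1-\frac34\sum_m\eta_m^2$. The second part and the Cauchy--Schwarz inequality give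
\[
\|f-P_{i_m}f\|\le\|f-h_{m-1}\|+\eta_m\le\tfrac32\sum_{r<m}\eta_r+\eta_m\le\tfrac32\sum_{r\le4}\eta_r\le3\Bigl(\sum_{r\le4}\eta_r^2\Bigr)^{1/2}.
\]
Every index occurs as some $i_m$, so Proposition~\ref{prop:gap} gives $\sum\eta_r^2\ge\varepsilon_0^2/9$, and $\|h_4\|^2\le1-\varepsilon_0^2/12$.
\end{proof}

\begin{remark}
Thickness is used in $\sigma<\frac12$ and in \eqref{eq:tau}. For $q=1$ one has $\sigma=\frac12$, and $\tau_{s_i}=2P_i-1$ is unitary, so nothing contracts.
\end{remark}

\section{Equidistribution and the size of the cusps}\label{sec:tails}

An $L^2$ bound gives a pointwise bound at a price that depends on the point: $|h(C)|\le|\Gamma_C|^{1/2}\|h\|$ for $h\in L^2$, because $|h(C)|^2/|\Gamma_C|$ is a term of $\|h\|^2$. Let $0\le f\in L^2$ have mean $\bar f=V^{-1}\langle f,1\rangle\le V^{-1/2}\|f\|$. Write $\tau_wf=\bar f+\tau_w(f-\bar f)$, where $f-\bar f\in L^2_0$ has norm at most $\|f\|$. Lemma~\ref{lem:hecke} gives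
\begin{equation}\label{eq:equi}
(\tau_wf)(C)\le\bigl(V^{-1/2}+|\Gamma_C|^{1/2}\theta^{\lfloor l(w)/4\rfloor}\bigr)\|f\| .
\end{equation}
The price grows at most exponentially with the distance to $C_0$:
\begin{equation}\label{eq:stab}
|\Gamma_C|\le|\Gamma_{C_0}|\,(3q)^{t}\qquad\text{if }d_g(C,C_0)\le t .
\end{equation}
Indeed $|\Gamma_C|=|\Gamma_C\cap\Gamma_{C_0}|\cdot|\Gamma_CC_0|$, the orbit $\Gamma_CC_0$ consists of chambers at distance $d_g(C,C_0)$ from $C$, and there are at most $(3q)^{d_g(C,C_0)}$ of these because a chamber has $3q$ neighbors.

\begin{lemma}\label{lem:tail}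
For $n\ge0$, $\mu(\operatorname{dep}>n)\le V^2|\Gamma_{C_0}|\theta^{2\lfloor n/4\rfloor}$. Consequently $f_R\in L^2$, and $\|f_R\|$ is bounded by a function of $R,q,V,|\Gamma_{C_0}|$ that tends to $0$ as $R\to\infty$.
\end{lemma}

\begin{proof}
Let $f=1_{\{\operatorname{dep}>n\}}$ and $\mu_n=\mu(\operatorname{dep}>n)$, so $\|f\|^2=\mu_n$ and $\bar f=\mu_n/V$. Choose $w$ with $l(w)=n$, which exists because $W$ is infinite. Chambers at gallery distance $n$ from $C_0$ have depth at most $n$, so $(\tau_wf)(C_0)=0$. Therefore
\[
\mu_n/V=\bar f=|\tau_w(f-\bar f)(C_0)|\le|\Gamma_{C_0}|^{1/2}\theta^{\lfloor n/4\rfloor}\mu_n^{1/2},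
\]
which is the first claim. Since $\mu(\operatorname{dep}=n+1)\le\mu_n$,
\[
\|f_R\|^2\le\sum_{n\ge R}(2n+4)^2\mu_n\le V^2|\Gamma_{C_0}|\sum_{n\ge R}(2n+4)^2\theta^{2\lfloor n/4\rfloor},
\]
the tail of a convergent series.
\end{proof}

\section{Random pieces of apartments}\label{sec:random}

By \eqref{eq:equi} we control a random chamber if it is uniformly distributed on a set $\{D:\delta(C,D)=w\}$. We need a random gallery through two prescribed chambers, all of whose terms are of this kind. The way to couple all the terms is to fix a gallery in the model $\Sigma$ and to map it into $X$ by one random isometry.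

A set of chambers of $\Sigma$ is \emph{convex} if it contains every minimal gallery between two of its elements. Roots are convex by (B3). Intersections of convex sets are convex, so every set $Z$ has a smallest convex superset $\operatorname{hull}(Z)$. The hull of a finite set is finite: the set lies in a strip between two walls in each of two non-parallel directions, and the two strips meet in a bounded intersection of four roots. A wall \emph{crosses} a set $\Omega$ if it separates two chambers of $\Omega$. If a wall does not cross $Z$, then $Z$ lies in one of its roots, and so does $\operatorname{hull}(Z)$. Hence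
\begin{equation}\label{eq:cross}
\text{a wall crosses }\operatorname{hull}(Z)\text{ if and only if it crosses }Z .
\end{equation}

\begin{lemma}\label{lem:step}
Let $\Omega'$ be convex, let $B_0\in\Omega'$ and $B\notin\Omega'$ be $s$-adjacent across a wall $H$, and let $\Omega''=\operatorname{hull}(\Omega'\cup\{B\})$. The walls crossing $\Omega''$ are those crossing $\Omega'$, together with $H$. Each isometry $\varphi'$ of $\Omega'$ has exactly $q$ extensions $\varphi$ to $\Omega''$; they are parametrized by $\varphi(B)$, which may be any chamber $s$-adjacent to $\varphi'(B_0)$.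
\end{lemma}

\begin{proof}
Suppose that some $A\in\Omega'$ were on the same side of $H$ as $B$. Only $H$ separates $B$ from $B_0$, so $d_g(A,B_0)=d_g(A,B)+1$ by (B3). Then $B$ lies on a minimal gallery from $A$ to $B_0$, and $B\in\Omega'$, a contradiction. So $\Omega'$ lies on the side of $B_0$, and $d_g(A,B)=d_g(A,B_0)+1$ for all $A\in\Omega'$. Thus a reduced word for $\delta(A,B_0)$ followed by $s$ is a reduced word for $\delta(A,B)$.

An extension must send $B$ to a chamber $D$ that is $s$-adjacent to $\varphi'(B_0)$. Conversely let $D$ be such a chamber. For $A\in\Omega'$, a minimal gallery from $\varphi'(A)$ to $\varphi'(B_0)$ followed by $D$ has as type a reduced word for $\delta(A,B)$, so $\delta(\varphi'(A),D)=\delta(A,B)$ by (B1). Setting $\varphi(B)=D$ gives an isometry of $\Omega'\cup\{B\}$, which extends to $\Omega''$ by (B4). For uniqueness, an isometry of $\Omega''$ maps a minimal gallery to a gallery of the same reduced type, which is determined by its endpoints. So the set where two isometries of $\Omega''$ agree is convex, and if it contains $\Omega'\cup\{B\}$ it is all of $\Omega''$.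

Finally, by \eqref{eq:cross} a wall crossing $\Omega''$ but not $\Omega'$ has $\Omega'$ on one side and $B$ on the other. It separates $B$ from $B_0$, so it is $H$.
\end{proof}

For an isometry $\varphi_0$ of a finite convex set $\Omega_0\ne\emptyset$ and a finite convex set $\Omega\supset\Omega_0$, let $\operatorname{Ext}(\varphi_0,\Omega)$ be the set of extensions of $\varphi_0$ to $\Omega$.

\begin{lemma}\label{lem:uniform}
The set $\operatorname{Ext}(\varphi_0,\Omega)$ is finite and nonempty, and its cardinality depends only on $\Omega_0$ and $\Omega$. Let $\varphi$ be uniformly distributed in it and let $\Omega'$ be convex with $\Omega_0\subset\Omega'\subset\Omega$. Then $\varphi|_{\Omega'}$ is uniform in $\operatorname{Ext}(\varphi_0,\Omega')$, and conditionally on $\varphi|_{\Omega'}$, $\varphi$ is uniform in $\operatorname{Ext}(\varphi|_{\Omega'},\Omega)$.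
\end{lemma}

\begin{proof}
If $\Omega_0\ne\Omega$, a minimal gallery from a chamber of $\Omega_0$ to a chamber of $\Omega\setminus\Omega_0$ lies in $\Omega$ and contains a chamber $B\notin\Omega_0$ adjacent to a chamber of $\Omega_0$; moreover $\operatorname{hull}(\Omega_0\cup\{B\})\subset\Omega$. Repeating this, we grow $\Omega_0$ to $\Omega$ in some number $k$ of steps of the kind in Lemma~\ref{lem:step}. The steps do not depend on $\varphi_0$, and there are $q^k$ extensions. The same statement for $\Omega'\subset\Omega$ says that all fibers of the restriction map $\operatorname{Ext}(\varphi_0,\Omega)\to\operatorname{Ext}(\varphi_0,\Omega')$ have the same size, which gives the rest.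
\end{proof}

So the law of $\varphi$ on a part of $\Omega$ can be computed by growing the domain in any convenient order. The next lemma says when the choices along a gallery are all free.

\begin{lemma}\label{lem:fresh}
Let $\emptyset\ne\Omega_0\subset\Omega_1\subset\Omega$ be finite convex sets, $A_1\in\Omega_1$, $B\in\Omega$ and $w=\delta(A_1,B)$. Suppose that no wall separating $A_1$ from $B$ crosses $\Omega_1$. Let $\varphi$ be uniform in $\operatorname{Ext}(\varphi_0,\Omega)$. Conditionally on $\varphi|_{\Omega_1}$, the chamber $\varphi(B)$ is uniform in $\{D:\delta(\varphi(A_1),D)=w\}$. Hence $\mathbb Ef(\varphi(B))=\mathbb E(\tau_wf)(\varphi(A_1))$ for every function $f$ on $\mathrm{Ch}(X)$.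
\end{lemma}

\begin{proof}
Let $A_1=B_0,\dots,B_l=B$ be a minimal gallery, crossing the distinct walls $H_1,\dots,H_l$ in this order. It lies in $\Omega$. Put $\Theta_0=\Omega_1$ and $\Theta_m=\operatorname{hull}(\Theta_{m-1}\cup\{B_m\})\subset\Omega$. Assume inductively that the walls crossing $\Theta_m$ are those crossing $\Omega_1$ and $H_1,\dots,H_m$. Then $H_{m+1}$ does not cross $\Theta_m$. As $B_m\in\Theta_m$, this gives $B_{m+1}\notin\Theta_m$, so Lemma~\ref{lem:step} applies and the induction continues. It follows that $\psi\mapsto(\psi(B_0),\dots,\psi(B_l))$ is a bijection from $\operatorname{Ext}(\varphi|_{\Omega_1},\Theta_l)$ onto the set of galleries starting at $\varphi(A_1)$ with the type of $(B_0,\dots,B_l)$. By (B1) these galleries are in bijection with their endpoints, the chambers at Weyl distance $w$. By Lemma~\ref{lem:uniform}, conditionally on $\varphi|_{\Omega_1}$ the restriction $\varphi|_{\Theta_l}$ is uniform.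
\end{proof}

\begin{example}\label{ex:hexagon}
Let $\Omega_0$ be the hull of two chambers at distance $n$. For $n=1$ one wall crosses $\Omega_0$, and for any $B$ Lemma~\ref{lem:fresh} applies with $\Omega_1=\Omega_0$ and $A_1$ the chamber of $\Omega_0$ on the side of $B$. The case $n=2$ shows all the phenomena of the general case. Let $E_0,\dots,E_5$ be the chambers around a vertex $v$, in cyclic order, and let $H_1,H_2,H_3$ be the walls between $E_0$ and $E_1$, $E_1$ and $E_2$, $E_2$ and $E_3$ (Figure~\ref{fig:hexagon}). Then $\Omega_0=\operatorname{hull}(E_0,E_2)=\{E_0,E_1,E_2\}$ is crossed by $H_1$ and $H_2$, which cut the plane into four regions.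

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!25] (0,0) -- (0:1) -- (60:1) -- (120:1) -- (180:1) -- cycle;
\draw (0:1) -- (60:1) -- (120:1) -- (180:1) -- (240:1) -- (300:1) -- cycle;
\draw[thick] (300:2) -- (120:2) node[above] {$H_1$};
\draw[thick] (240:2) -- (60:2) node[above] {$H_2$};
\draw[dashed] (180:2) -- (0:2) node[right] {$H_3$};
\node at (150:0.58) {$E_0$};
\node at (90:0.58) {$E_1$};
\node at (30:0.58) {$E_2$};
\node at (330:0.58) {$E_3$};
\node at (270:0.58) {$E_4$};
\node at (210:0.58) {$E_5$};
\end{tikzpicture}
\caption{The six chambers around a vertex. The hull of $E_0$ and $E_2$ is shaded; it is crossed by the walls $H_1$ and $H_2$. Of the four regions bounded by $H_1$ and $H_2$, three contain a shaded chamber, and the one containing $E_4$ does not.}\label{fig:hexagon}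
\end{figure}

If $B$ lies in the region of $E_0$, $E_2$ or $E_1$, neither $H_1$ nor $H_2$ separates it from that chamber, and Lemma~\ref{lem:fresh} applies with $\Omega_1=\Omega_0$ and $A_1=E_0$, $E_2$ or $E_1$. In the first two cases the starting chamber is one of the two given ones. In the third it is an intermediate chamber, whose image may have a larger stabilizer.

The fourth region is the $60^\circ$ sector at $v$ containing $E_4$, and no chamber of $\Omega_0$ will do. Already for $B=E_4$ the conclusion fails with $A_1=E_0$. Indeed $\operatorname{hull}(\Omega_0\cup\{E_3\})$ is the whole hexagon, since $E_0,E_5,E_4,E_3$ is a minimal gallery and the hexagon is an intersection of six roots. By Lemma~\ref{lem:step} there are $q$ extensions to the hexagon, so $\varphi(E_4)$ takes at most $q$ values, whereas $q^2$ chambers are at Weyl distance $\delta(E_0,E_4)$ from $\varphi_0(E_0)$. The remedy is to enlarge $\Omega_0$. Take $A_1=E_4$ and $\Omega_1$ the hexagon. It is crossed by $H_1,H_2,H_3$ only, and none of them enters the sector, so Lemma~\ref{lem:fresh} applies to every $B$ in the sector. The starting chamber $\varphi(E_4)$ is now random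 with a law that we do not control, but it is at distance $2$ from $\varphi_0(E_0)$, so \eqref{eq:stab} bounds its stabilizer, and in \eqref{eq:equi} this loss is compensated once $B$ is far away.
\end{example}

\section{The detour}\label{sec:detour}

Example~\ref{ex:hexagon} dictates the route. The regions behind the two given chambers are safe at every distance. The other regions are safe only far away, at a distance that is a large multiple of $n$. So the gallery should go far out inside the first safe region, travel around, and come back inside the second.

\begin{proposition}\label{prop:detour}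
There is $K=K(q)$ such that, with $\kappa=V^{-1/2}+\theta^{-1}|\Gamma_{C_0}|^{1/2}$, the following holds. For every $\gamma\in\Gamma$ with $n=d_g(C_0,\gamma C_0)\ge1$ there is a random gallery $D_0=C_0,D_1,\dots,D_N=\gamma C_0$ in $X$, with finitely many outcomes and deterministic length $N\le100Kn$, such that $\mathbb Ef(D_i)\le\kappa\|f\|$ for all $i$ and all $0\le f\in L^2$.
\end{proposition}

\begin{proof}
\emph{Coordinates.} Realize $\Sigma$ in the Euclidean plane with vertex set $\mathbb Z\omega_1+\mathbb Z\omega_2$, where $\omega_1,\omega_2$ are unit vectors at $60^\circ$. Let $\alpha_1,\alpha_2$ be the dual basis and $\Phi=\{\pm\alpha_1,\pm\alpha_2,\pm(\alpha_1+\alpha_2)\}$. The walls are the lines $\{\beta=t\}$ with $\beta\in\Phi$, $t\in\mathbb Z$. Consecutive parallel walls are at distance $\sqrt3/2$, so $|\beta(v)|\le\frac2{\sqrt3}|v|\le2|v|$. A point on two distinct walls has $\alpha_1,\alpha_2\in\mathbb Z$, so it is a vertex. The walls through the origin cut the plane into six closed \emph{sectors}. A sector $\mathcal S$ is spanned by two unit vectors $\varpi_1,\varpi_2$; the dual basis $\beta_1,\beta_2$ lies in $\Phi$, and $\Phi^+_{\mathcal S}=\{\beta_1,\beta_2,\beta_1+\beta_2\}$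 contains one element of each pair $\pm\beta$. So every wall is $\{\beta=t\}$ with $\beta\in\Phi^+_{\mathcal S}$. These forms are nonnegative on $\mathcal S$ and positive on its interior, and $|v|\le(\beta_1+\beta_2)(v)$ for $v\in\mathcal S$ by the triangle inequality. If $x,x'$ are on no wall, the walls $\{\beta=t\}$ separating their chambers correspond to the integers $t$ between $\beta(x)$ and $\beta(x')$, and
\begin{equation}\label{eq:count}
\text{their number lies between }|\beta(x-x')|-1\text{ and }|\beta(x-x')|+1 .
\end{equation}

Choose chambers $A_0,A'$ of $\Sigma$ with $\delta(A_0,A')=\delta(C_0,\gamma C_0)$, let $\Omega_0=\operatorname{hull}(A_0,A')$, and let $\varphi_0$ be an isometry of $\Omega_0$ with $\varphi_0(A_0)=C_0$ and $\varphi_0(A')=\gamma C_0$, given by (B4). By \eqref{eq:cross}, the walls crossing $\Omega_0$ are the $n$ walls separating $A_0$ from $A'$. Let $a_0,a'$ be the barycenters of $A_0,A'$. Barycenters of adjacent chambers are at distance $1/\sqrt3$, so $|a'-a_0|\le n$. For fixed $\beta$, the integers between $\beta(a_0)$ and $\beta(a')$ are consecutive, at most $n$ in number, and the first is at distance less than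 $1$ from $\beta(a_0)$. Hence
\begin{equation}\label{eq:near}
|t-\beta(a_0)|<n\qquad\text{if }\{\beta=t\}\text{ crosses }\Omega_0 .
\end{equation}

\emph{The path.} Let $K\ge8$, to be chosen, and $\rho=2Kn$. Let $\mathcal S$ be a sector containing $a'-a_0$. Choose a unit vector $\xi$ in the interior of $\mathcal S$ such that the lines $a_0+\mathbb R\xi$ and $a'+\mathbb R\xi$ contain no vertex; this excludes countably many directions. Put $e^-=a_0-\rho\xi$ and $e^+=a'+\rho\xi$. Let $\nu$ be a unit vector orthogonal to $\xi$; its existence is the place where the dimension is used. Choose $p$ with $|p-(a_0+\rho\nu)|<1$, on no wall and on no line joining $e^-$ or $e^+$ to a vertex; countably many lines do not cover a disc. The path is the polygon $a_0,e^-,p,e^+,a'$ (Figure~\ref{fig:detour}), and it contains no vertex.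

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[dashed] (0,0) circle (1.2);
\draw[gray!50,line width=4pt] (0,0) -- (0.4,0.3);
\draw[thick] (0,0) -- (-2.26,-0.82) -- (-0.82,2.26) -- (2.66,1.12) -- (0.4,0.3);
\fill (0,0) circle (1.5pt) node[above left] {$a_0$};
\fill (0.4,0.3) circle (1.5pt) node[below right] {$a'$};
\fill (-2.26,-0.82) circle (1.5pt) node[left] {$e^-$};
\fill (-0.82,2.26) circle (1.5pt) node[above] {$p$};
\fill (2.66,1.12) circle (1.5pt) node[right] {$e^+$};
\end{tikzpicture}
\caption{The detour from $a_0$ to $a'$ in the model apartment. The thick gray segment marks the hull of the two given chambers, at gallery distance $n$. The segments $[a_0,e^-]$ and $[e^+,a']$ are parallel, of length $2Kn$, and meet no wall crossing the hull. The segments $[e^-,p]$ and $[p,e^+]$ stay outside the dashed circle of radius $Kn$ about $a_0$.}\label{fig:detour}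
\end{figure}

The segments from $a_0+\rho\nu$ to $a_0\pm\rho\xi$ have length $\sqrt2\rho$ and are at distance $\rho/\sqrt2$ from $a_0$. The segments $[e^-,p]$ and $[p,e^+]$ are obtained from them by moving each endpoint, hence each point, by at most $n$. So each has length at most $2\sqrt2Kn+2n\le4Kn$, and
\begin{equation}\label{eq:far}
|b-a_0|\ge\sqrt2Kn-n\ge Kn\qquad\text{for }b\in[e^-,p]\cup[p,e^+].
\end{equation}

\emph{From the path to a gallery.} None of the four segments lies in a wall: $\xi$ is parallel to no wall because $\beta(\xi)>0$ for $\beta\in\Phi^+_{\mathcal S}$, and $p$ is on no wall. So a segment meets each wall at most once, and a segment of length $L$ meets at most $2L+1$ walls in each of the three directions. The total length is at most $12Kn$, so the path lies on a wall at no more than $3(24Kn+4)\le100Kn$ times. Between two such times it stays in one open chamber. At such a time the point is not a vertex, so a small disc around it meets one wall only; the two half-discs lie in two chambers separated by that wall alone, which are adjacent by (B3). The chambers visited just before and just after are among these two. Deleting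 repetitions gives a gallery $A_0=B_0,\dots,B_N=A'$ in $\Sigma$ with $N\le100Kn$, and each $B_i$ has an interior point on the path.

\emph{The random gallery.} For each $B=B_i$ we define below a finite convex set $\Omega_1\supset\Omega_0$ and a chamber $A_1\in\Omega_1$ satisfying the hypothesis of Lemma~\ref{lem:fresh}. Let $\Omega$ be the hull of all $B_i$ and all these sets $\Omega_1$, let $\varphi$ be uniform in $\operatorname{Ext}(\varphi_0,\Omega)$, and let $D_i=\varphi(B_i)$. This is a gallery from $C_0$ to $\gamma C_0$. The sets $\Omega_1$ serve only to compute the law of each $D_i$. Fix $B=B_i$, an interior point $b$ of $B$ on the path, and $0\le f\in L^2$; in each case $w=\delta(A_1,B)$.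

\emph{Case (a): $b\in[a_0,e^-]$.} Take $\Omega_1=\Omega_0$ and $A_1=A_0$. A wall crossing $\Omega_0$ is $\{\beta=t\}$ with $\beta\in\Phi^+_{\mathcal S}$ and $\beta(a_0)<t<\beta(a')$, since $a'-a_0\in\mathcal S$. As $\beta(b)\le\beta(a_0)<t$, it does not separate $A_0$ from $B$. Lemma~\ref{lem:fresh} and \eqref{eq:equi} give $\mathbb Ef(\varphi(B))=(\tau_wf)(C_0)\le\kappa\|f\|$.

\emph{Case (b): $b\in[e^+,a']$.} Take $\Omega_1=\Omega_0$ and $A_1=A'$. For a wall as in (a), $\beta(b)\ge\beta(a')>t$, so it does not separate $A'$ from $B$. Since $\tau_wf$ is $\Gamma$-invariant, $\mathbb Ef(\varphi(B))=(\tau_wf)(\gamma C_0)=(\tau_wf)(C_0)\le\kappa\|f\|$.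

\emph{Case (c): $b\in[e^-,p]\cup[p,e^+]$.} We need a starting chamber $A_1$ within distance $O(n)$ of $A_0$, with a constant independent of $K$, that is already beyond all the walls crossing $\Omega_0$ on the way to $B$. By \eqref{eq:near} these walls are near $a_0$, so we truncate the coordinates of $b-a_0$ at $n$. Let $\mathcal S_b$ be a sector containing $b-a_0$, with $\varpi_i,\beta_i$ as above and $\Phi^+=\Phi^+_{\mathcal S_b}$. Write $b-a_0=u_1\varpi_1+u_2\varpi_2$ with $u_i\ge0$, and put
\[
u_i'=\min(u_i,n),\qquad y=a_0+u_1'\varpi_1+u_2'\varpi_2,\qquad z=y+\epsilon(b-y).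
\]
Here $|y-a_0|\le2n<Kn$, so $y\ne b$ by \eqref{eq:far}. The point $y$ may lie on a wall, and $z$ is a perturbation that does not. Indeed $b$ is on no wall, so $[y,b]$ has finitely many points on walls, and we can fix $\epsilon\in(0,1)$ with $z$ on no wall and $\epsilon(\beta_1+\beta_2)(b-y)\le1$. As $b-y\in\mathcal S_b$, this gives $|z-y|\le1$. Let $A_1$ be the chamber containing $z$ and $\Omega_1=\operatorname{hull}(A_0,A',A_1)\supset\Omega_0$. The vectors $y-a_0$, $z-y$, $b-z$ lie in $\mathcal S_b$, so $\beta(a_0)\le\beta(y)\le\beta(z)\le\beta(b)$ for $\beta\in\Phi^+$.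

We check the hypothesis of Lemma~\ref{lem:fresh}. Let $\{\beta=t\}$, $\beta\in\Phi^+$, separate $A_1$ from $B$, so $\beta(z)<t<\beta(b)$. It does not separate $A_0$ from $A_1$, because $\beta(a_0)\le\beta(z)<t$. Write $\beta=n_1\beta_1+n_2\beta_2$ with integers $n_i\ge0$. Since $\sum_in_i(u_i-u_i')=\beta(b-y)>0$, some $i$ has $n_i\ge1$ and $u_i>u_i'$, which forces $u_i'=n$. Then $t>\beta(y)=\beta(a_0)+\sum_jn_ju_j'\ge\beta(a_0)+n$, and by \eqref{eq:near} the wall does not separate $A_0$ from $A'$. So $A_0,A',A_1$ are on one side of it, and by \eqref{eq:cross} it does not cross $\Omega_1$.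

It remains to compare the gain and the loss in \eqref{eq:equi}. Counting only walls of direction $\beta_1+\beta_2$, \eqref{eq:count} and \eqref{eq:far} give
\[
l(w)\ge(\beta_1+\beta_2)(b-z)-1\ge|b-z|-1\ge(Kn-2n-1)-1\ge(K-4)n .
\]
The elements of $\Phi^+$ add up to $2(\beta_1+\beta_2)$, and $(\beta_1+\beta_2)(z-a_0)\le u_1'+u_2'+1\le2n+1$, so
\[
d_g(A_0,A_1)\le\sum_{\beta\in\Phi^+}\bigl(\beta(z-a_0)+1\bigr)\le2(2n+1)+3\le9n .
\]
As $\varphi$ is an isometry with $\varphi(A_0)=C_0$, \eqref{eq:stab} gives $|\Gamma_{\varphi(A_1)}|\le|\Gamma_{C_0}|(3q)^{9n}$ for every outcome. By Lemma~\ref{lem:fresh}, \eqref{eq:equi} and $\lfloor l/4\rfloor\ge l/4-1$,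
\[
\mathbb Ef(\varphi(B))\le\Bigl(V^{-1/2}+\theta^{-1}|\Gamma_{C_0}|^{1/2}\bigl[(3q)^{9/2}\theta^{(K-4)/4}\bigr]^n\Bigr)\|f\| .
\]
Choose $K=K(q)\ge8$ so that the bracket is at most $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:tail} there is $R=R(q,V,|\Gamma_{C_0}|)$ with $100K\kappa\|f_R\|\le\frac12$. Let $\gamma\in\Gamma$ with $n=d_g(C_0,\gamma C_0)\ge1$. The random gallery of Proposition~\ref{prop:detour} satisfies $\mathbb E\sum_{i<N}f_R(D_i)\le N\kappa\|f_R\|\le n/2$, so some outcome has $\sum_{i<N}f_R(D_i)\le n/2$. Lemma~\ref{lem:criterion} with $L=100K$ gives the first statement, with $c=200K$. By \eqref{eq:metrics}, type-preserving lattices are undistorted, and the reduction in Section~\ref{sec:conventions} extends this to all $\tilde A_2$-lattices.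
\end{proof}

\section{Irreducible affine buildings of dimension at least two}\label{sec:general}

We prove Theorem~\ref{thm:general}, going through the previous sections in order. Now $X$ is a simplicial complex of dimension $d$, its chambers are the $d$-simplices, and $W$ is an irreducible affine Coxeter group with generating set $S_W$ of $d+1$ elements, indexed by the types of vertices. The order $m_{st}$ of $st$ lies in $\{2,3,4,6\}$ for $s\ne t$, because $d\ge2$. The model $\Sigma$ is the Coxeter complex of $W$, and (B1), (B3), (B4) hold unchanged. For $J\subset S_W$, a $J$-\emph{residue} is the set of chambers reached from a given chamber by galleries with types in $J$; for $J\ne S_W$ it is the set of chambers containing a simplex, and Weyl distances within it lie in the subgroup $W_J$ generated by $J$. An $s$-panel is identified with its $\{s\}$-residue. Two standard facts are needed. First, $W_J$ is finite for $J\ne S_W$; let $M-1$ be the maximal length of an element of such a subgroup. Second, replacing (B2), an $\{s,t\}$-residue is a \emph{generalized $m_{st}$-gon}: the bipartite graph whose vertices are its $s$-panels and $t$-panels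 and whose edges are its chambers has diameter $m_{st}$ and girth $2m_{st}$.

\subsection*{Parameters}
\emph{The cardinality $q_s+1$ of an $s$-panel depends only on $s$.} As $X$ is gallery connected, it suffices to compare the $s$-panels $x,x'$ of two $u$-adjacent chambers, $u\ne s$. In the graph of their $\{s,u\}$-residue, with $m=m_{su}$, cardinalities of panels are degrees, all at least $3$, and $x,x'$ are neighbors of a common vertex $x_1$. Two distinct non-backtracking paths with the same endpoints have total length at least the girth $2m$, so a non-backtracking path of length $m$ is a geodesic. Take a third neighbor $x''$ of $x_1$ and a non-backtracking path of length $m-1$ from $x_1$ through $x''$ to a vertex $y$. Then $y$ is at distance $m$ from both $x$ and $x'$. It remains to see that vertices $x,y$ at distance $m$ have the same degree. Each neighbor of $x$ is at distance $m-1$ from $y$, by parity and the bound on the diameter. Send it to the neighbor of $y$ on a geodesic to $y$. This map is injective, for otherwise there would be two distinct geodesics of length $m-1$ from $x$ to a neighbor of $y$. Exchanging $x$ and $y$ gives equality.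 For $m=3$ vertices at distance $m$ have different types, so $q_s=q_u$.

By thickness $q_s\ge2$. For a reduced word $w=s_1\cdots s_l$, the number of chambers at Weyl distance $w$ from a given chamber is $q_w=q_{s_1}\cdots q_{s_l}$.

\subsection*{Reductions}
The type-preserving subgroup has index at most $(d+1)!$, and the reduction of Section~\ref{sec:conventions} carries over finite generation and undistortedness; assume $\Gamma$ type-preserving. A vertex lies in $\sum_{w\in W_J}q_w$ chambers, with $J$ determined by its type, so $V<\infty$ by \eqref{eq:unfold}. Chambers sharing a vertex are at distance at most $M-1$, so \eqref{eq:metrics} holds with $M-1$ in place of $3$. Lemma~\ref{lem:criterion} uses nothing specific to $\tilde A_2$.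

\subsection*{The gap}
Let $P_s$ and $P_{st}$ be the averages over $s$-panels and over $\{s,t\}$-residues. View such a residue as the set of flags of a geometry in which each line has $\sigma_1+1$ points and each point is on $\sigma_2+1$ lines, with $\{\sigma_1,\sigma_2\}=\{q_s,q_t\}$, and let $\mathcal N$ be its incidence matrix. By Feit and Higman \cite{FH}, the largest eigenvalue $\lambda_{st}$ of $\mathcal N\mathcal N^T$ apart from the trivial one $(\sigma_1+1)(\sigma_2+1)$ is
\[
0,\qquad\sigma_1\,(=\sigma_2),\qquad\sigma_1+\sigma_2,\qquad\sigma_1+\sigma_2+\sqrt{\sigma_1\sigma_2}\qquad\text{for }m_{st}=2,3,4,6 .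
\]
The trivial eigenvalue belongs to the constants and is simple because the geometry is connected, and $\mathcal N^T\mathcal N$ has the same nonzero eigenvalues. Repeat the proof of Lemma~\ref{lem:angle}. A function $g$ of the line with sum zero has squared norm $(\sigma_1+1)\|g\|^2$ on flags, and its projection $\frac1{\sigma_2+1}\mathcal Ng$ has squared norm $\frac1{\sigma_2+1}\|\mathcal Ng\|^2\le\frac{\lambda_{st}}{\sigma_2+1}\|g\|^2$. Hence
\[
\|P_sP_t-P_{st}\|\le\varepsilon_{st},\qquad\varepsilon_{st}^2=\frac{\lambda_{st}}{(\sigma_1+1)(\sigma_2+1)} .
\]
The function $\sqrt\sigma/(\sigma+1)$ is decreasing for $\sigma\ge1$. With $x_i=1/(\sigma_i+1)\le\frac13$,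
\[
\frac{\sigma_1+\sigma_2}{(\sigma_1+1)(\sigma_2+1)}=x_1+x_2-2x_1x_2=\tfrac12-2\bigl(\tfrac12-x_1\bigr)\bigl(\tfrac12-x_2\bigr)
\]
is decreasing in each $\sigma_i$. So $\varepsilon_{st}^2$ is at most its value at $\sigma_1=\sigma_2=2$, namely $0,\frac29,\frac49,\frac69$. Comparing with $\cos^2(\pi/m)=0,\frac14,\frac12,\frac34$,
\[
\varepsilon_{st}\le\eta\cos(\pi/m_{st}),\qquad\eta=\tfrac{2\sqrt2}3<1 .
\]

The proof of Lemma~\ref{lem:pair} gives $\Delta_s\Delta_t+\Delta_t\Delta_s\ge-\varepsilon_{st}(\Delta_s+\Delta_t)$ for $\Delta_s=1-P_s$. To add these inequalities up one needs weights, and the affine type provides them. Let $G$ be the symmetric matrix with zero diagonal and entries $\cos(\pi/m_{st})\ge0$ for $s\ne t$. For an irreducible affine Coxeter group the Gram matrix $I-G$ is positive semidefinite and singular, so the largest eigenvalue of $G$ is $1$. The matrix $G$ is irreducible because the Coxeter diagram is connected, so by the Perron--Frobenius theorem there are $c_s>0$ with $\sum_{t\ne s}\cos(\pi/m_{st})c_t=c_s$. For $\tilde A_2$ one may take all $c_s=1$. With $\Delta=\sum_sc_s\Delta_s$ and $c_{\min}=\min_sc_s$,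
\[
\Delta^2\ge\sum_sc_s\Bigl(c_s-\sum_{t\ne s}\varepsilon_{st}c_t\Bigr)\Delta_s\ge(1-\eta)\sum_sc_s^2\Delta_s\ge(1-\eta)c_{\min}\Delta .
\]
The kernel of $\Delta$ consists of the constants, and $\langle\Delta f,f\rangle=\sum_sc_s\|f-P_sf\|^2$. So Proposition~\ref{prop:gap} holds with $\varepsilon_0^2=(1-\eta)c_{\min}/\sum_sc_s$.

\subsection*{Hecke operators, tails and random extensions}
Let $\tau_wf(C)$ be the average of $f$ over the $q_w$ chambers at Weyl distance $w$. Then $\tau_w$ is the product of the $\tau_s=((q_s+1)P_s-1)/q_s$ along a reduced word, and \eqref{eq:tau} holds. A reduced word of length $M$ contains all generators, since otherwise it would represent an element of length $M$ of a proper $W_J$. In the proof of Lemma~\ref{lem:hecke} use blocks of length $M$: the Cauchy--Schwarz inequality gives $\varepsilon_0\le\frac32\sqrt M(\sum\eta_r^2)^{1/2}$, so $\|\tau_w|_{L^2_0}\|\le\theta^{\lfloor l(w)/M\rfloor}$ with $\theta^2=1-\varepsilon_0^2/(3M)$. Section~\ref{sec:tails} holds with $4$ replaced by $M$ in the exponents and $3q$ replaced by $\bar q=(d+1)\max_sq_s$.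

In Section~\ref{sec:random}, hulls of finite sets are finite because one can use strips in $d$ independent directions. In Lemma~\ref{lem:step} there are $q_s$ extensions. In Lemma~\ref{lem:uniform} the number of extensions is the product of the $q_s$ along the chosen sequence of steps, which does not depend on the isometry. Lemma~\ref{lem:fresh} and its proof are unchanged.

\subsection*{The detour}
Realize $\Sigma$ in $\mathbb R^d$ with walls $\{\beta=t\}$, $\beta\in\Phi$, $t\in\mathbb Z$, where $\Phi$ is a reduced irreducible root system of linear forms \cite[\S2]{Bou}. The walls through the origin cut $\mathbb R^d$ into sectors, permuted transitively by isometries preserving $\Phi$. A sector $\mathcal S$ is the cone spanned by the basis $\varpi_1,\dots,\varpi_d$ dual to its simple roots $\beta_1,\dots,\beta_d$, and its set $\Phi^+_{\mathcal S}$ of positive roots contains one element of each pair $\pm\beta$ and consists of sums $\sum n_i\beta_i$ with integers $n_i\ge0$. Let $h$ bound the coefficients $n_i$, let $\Lambda=\max_\beta\|\beta\|$ and $\lambda=\max_i|\varpi_i|$, and let $r\ge1$ bound the distance between barycenters of adjacent chambers.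 These numbers and $\phi=|\Phi|/2$ depend only on the type. We have $|v|\le\lambda\sum_i\beta_i(v)$ on $\mathcal S$ and $|a'-a_0|\le rn$, while \eqref{eq:count} and \eqref{eq:near} hold with the same proofs.

The role of the vertices is played by the \emph{strata}, the intersections of two non-parallel walls. They are countably many affine subspaces of codimension $2$, and a point on no stratum lies on at most one wall. If $x$ is not on a stratum $F$, every line through $x$ that meets $F$ lies in the affine hyperplane spanned by $x$ and $F$. Countably many hyperplanes do not cover an open set, so $\xi$ can be chosen in the interior of a sector containing $a'-a_0$ with $a_0+\mathbb R\xi$ and $a'+\mathbb R\xi$ avoiding all strata. With $\rho=2Kn$ and $e^\pm,\nu$ as before ($\nu$ exists since $d\ge2$), choose $p$ within distance $1$ of $a_0+\rho\nu$, on no wall and on none of the hyperplanes spanned by $e^-$ or $e^+$ and a stratum. The polygon $a_0,e^-,p,e^+,a'$ avoids all strata. The endpoints of the middle segments are now moved by at most $rn$. For $K\ge3r$ we get $\sqrt2Kn-rn\ge Kn$, so \eqref{eq:far} holds, and each middle segment has length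 at most $2\sqrt2Kn+2rn\le4Kn$. A segment of length $L$ meets at most $\Lambda L+1$ walls in each of the $\phi$ directions, so the gallery has length $N\le\phi(12\Lambda K+4)n$.

Cases (a) and (b) are unchanged. In case (c) write $b-a_0=\sum u_i\varpi_i$ and put $y=a_0+\sum\min(u_i,n)\varpi_i$. Then $|y-a_0|\le d\lambda n<Kn$ if $K>d\lambda$. Choose $z=y+\epsilon(b-y)$ on no wall with $\epsilon\sum_i\beta_i(b-y)\le1$, so that $|z-y|\le\lambda$, and define $A_1,\Omega_1$ as before. The verification of the hypothesis of Lemma~\ref{lem:fresh} used only that positive roots have nonnegative integer coefficients. Counting the walls in the directions of the simple roots,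
\[
l(w)\ge\sum_i\bigl(\beta_i(b-z)-1\bigr)\ge\frac{|b-z|}\lambda-d\ge\frac{Kn-d\lambda n-\lambda}\lambda-d\ge\Bigl(\frac K\lambda-2d-1\Bigr)n .
\]
Since $\beta(z-a_0)\le h\sum_i\beta_i(z-a_0)\le h(dn+1)$ for positive $\beta$, we have $d_g(A_0,A_1)\le c''n$ with $c''=\phi(h(d+1)+1)$, which does not depend on $K$. Choose $K\ge3r$, $K>d\lambda$ with $\bar q^{\,c''/2}\theta^{(K/\lambda-2d-1)/M}\le1$; it depends only on the type and the parameters $q_s$. Proposition~\ref{prop:detour} then holds with the same formula for $\kappa$ and with $100K$ replaced by $L=\phi(12\Lambda K+4)$. Choosing $R$ with $L\kappa\|f_R\|\le\frac12$ and applying Lemma~\ref{lem:criterion} as at the end of Section~\ref{sec:detour} proves Theorem~\ref{thm:general}, with $c=2L$. \qed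

\begin{remark}
The hypothesis $d\ge2$ was used twice: in the gap, where $\{s,t\}$-residues have to be finite, and in the choice of $\nu$, which lets the path go around $a_0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AB} Abramenko and Brown, \emph{Buildings}.

\bibitem{Bou} Bourbaki, \emph{Lie} VI.

\bibitem{FH} Feit and Higman, J. Algebra 1 (1964).

\bibitem{LSW} Jean L\'ecureux, Mikael de la Salle and Stefan Witzel, \emph{Strong Property (T), weak amenability and $\ell^p$-cohomology in $\tilde{A}_2$-buildings}, arXiv:2010.07043 (2020).

\bibitem{Ron} Ronan, \emph{Lectures on Buildings}.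

\end{thebibliography}
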